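\title{Variation of the Azukawa pseudometric in pseudoconvex families}

\begin{abstract}
Let $\widetilde\Omega\subset\mathbb C^n\times\Delta$ be a pseudoconvex domain whose fibers $\Omega_t$ are bounded, hyperconvex, and contain a fixed point $w$. Let $A_t$ be the Azukawa pseudometric of $\Omega_t$ at $w$, and let $V(t)$ be the volume of its indicatrix $I_t=\{A_t<0\}$. We consider the conjecture that $A_t(X)$ is plurisubharmonic in $(X,t)$ and that $-\log V(t)$ is subharmonic. Both statements are false for every $n\ge2$: we give an explicit counterexample built from a family of ellipses. Both are true for $n=1$. In every dimension a corrected statement holds: a determinantal size of $I_t$, defined through the volumes of the sup-norm unit balls in the spaces of homogeneous polynomials, varies subharmonically in $t$.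
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\Delta\subset\mathbb C$ be the unit disc. A domain $\Omega\subset\mathbb C^n$ is \emph{hyperconvex} if it carries a negative continuous plurisubharmonic (psh) function $u$ such that $\{u<-c\}$ is relatively compact in $\Omega$ for every $c>0$. Let $\Omega$ be bounded and hyperconvex, and let $w\in\Omega$. Call a psh function $u<0$ on $\Omega$ a \emph{competitor} if $u-\log|\cdot-w|$ is bounded above near $w$. The \emph{pluricomplex Green function} $g_{\Omega,w}$ is the supremum of all competitors, and the \emph{Azukawa pseudometric} at $w$ is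
\[
A_{\Omega,w}(X)=\limsup_{\lambda\to0}\bigl(g_{\Omega,w}(w+\lambda X)-\log|\lambda|\bigr),\qquad X\in\mathbb C^n .
\]
Thus $A_{\Omega,w}(X)$ is the constant term of the Green function along the complex line through $w$ in the direction $X$. The \emph{indicatrix} $I=\{X:A_{\Omega,w}(X)<0\}$ is a bounded open set containing $0$, and it is the limit shape of the sublevel sets $\{g_{\Omega,w}<-M\}$, centered at $w$ and magnified by $e^M$ (Lemma~\ref{lem:pole} and Remark~\ref{rem:shape}). Volume always means Lebesgue measure on $\mathbb C^n\cong\mathbb R^{2n}$. The following conjecture is taken from \cite{Hosono}.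

\medskip
\noindent\textbf{Conjecture.} \emph{Let $\widetilde\Omega\subset\mathbb C^n\times\Delta$ be a pseudoconvex domain, let $\Omega_t=\{z\in\mathbb C^n:(z,t)\in\widetilde\Omega\}$, and fix $w\in\mathbb C^n$. Assume that, for every $t\in\Delta$, the fiber $\Omega_t$ is a bounded hyperconvex domain containing $w$. Put $A_t=A_{\Omega_t,w}$, $I_t=\{A_t<0\}$ and $V(t)=\operatorname{vol}I_t$. Then
\begin{enumerate}
\item[(1)] $(X,t)\mapsto A_t(X)$ is plurisubharmonic on $\mathbb C^n\times\Delta$;
\item[(2)] $t\mapsto-\log V(t)$ is subharmonic on $\Delta$.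
\end{enumerate}}
\medskip

The simplest families suggest that this should be true. Suppose that $w=0$ and that each $\Omega_t$ is the open unit ball of a norm $\|\cdot\|_t$. Then $A_t(X)=\log\|X\|_t$ and $I_t=\Omega_t$ (Example~\ref{ex:norm}), so $e^{-A_t(X)}$ is the radius of the largest linear disc $\zeta\mapsto(\zeta X,t)$ contained in $\widetilde\Omega$. For a pseudoconvex open set $W\subset\mathbb C^m$, the function $(p,Y)\mapsto-\log\sup\{r:p+\zeta Y\in W\text{ for }|\zeta|<r\}$ is psh on $W\times\mathbb C^m$; taking $p=(0,t)$ and $Y=(X,0)$ gives~(1). Statement~(2) also holds for such families (Remark~\ref{rem:k1}). For general fibers, $A_t$ is bounded above not only through linear discs but through all holomorphic discs tangent to $X$, and this extra freedom destroys both statements.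

\begin{theorem}\label{thm:A}
Let $n\ge2$, $w=0$, $e_1=(1,0,\dots,0)$ and
\[
\widetilde\Omega=\Bigl\{(z,t)\in\mathbb C^n\times\Delta:\ |z_j|<1\ (2\le j\le n),\ \ |z_1+s\bar z_1|<1-|s|^2\ \text{ where } s=\tfrac{t}{20}z_2\Bigr\}.
\]
Then $\widetilde\Omega$ is a bounded pseudoconvex domain, each $\Omega_t$ is a bounded hyperconvex domain containing $0$, and
\begin{enumerate}
\item[(i)] $A_t(e_1)=-\log(1+|t|/20)$ for all $t\in\Delta$;
\item[(ii)] $V(0)\le\pi^n$, $V(t)>\pi^n$ for all $t\in\Delta\setminus\{0\}$, and $V$ depends only on $|t|$.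
\end{enumerate}
Consequently statements (1) and (2) of the Conjecture are both false for every $n\ge2$.
\end{theorem}

To state what survives, let $\mathcal P_j$ be the space of homogeneous polynomials of degree $j$ on $\mathbb C^n$. We identify $\mathcal P_j$ with $\mathbb C^{d_j}$, $d_j=\binom{j+n-1}{n-1}$, through the coefficients of the monomials, and measure volumes in $\mathcal P_j$ accordingly. For a bounded open set $I\ni0$ put
\begin{equation}\label{eq:E}
B_j(I)=\{P\in\mathcal P_j:|P|\le1\text{ on }I\},\qquad
\mathcal E(I)=\limsup_{k\to\infty}\frac1{\sigma_k}\sum_{j<k}\log\operatorname{vol}B_j(I),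
\end{equation}
where $\sigma_k=2\sum_{j<k}jd_j$. The larger $I$ is, the fewer polynomials are bounded by $1$ on it, so $\mathcal E$ is a logarithmic measure of smallness, like $-\log\operatorname{vol}$. On polydiscs it equals $-\frac1{2n}\log(\operatorname{vol}I/\pi^n)$ (Lemma~\ref{lem:E}). We shall see that $\mathcal E(I_t)$ is the growth rate of a sequence of determinants, in the manner of a transfinite diameter.

\begin{theorem}\label{thm:B}
Let $n\ge1$ and let $\widetilde\Omega$ and $w$ be as in the Conjecture. Then $t\mapsto\mathcal E(I_t)$ is finite and subharmonic on $\Delta$.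
\end{theorem}

\begin{theorem}\label{thm:C}
For $n=1$, statements (1) and (2) of the Conjecture are true.
\end{theorem}

So the Conjecture holds exactly in dimension one. Theorem~\ref{thm:A} is proved in Section~\ref{sec:example}, by exhibiting explicit holomorphic discs. The proof of Theorem~\ref{thm:B} has three steps. The ball $B_j(I)$ is compared with the set of leading terms of square integrable holomorphic functions vanishing to order $j$ at the pole (Sections \ref{sec:pole} and~\ref{sec:leading}). The product over $j<k$ of the volumes of these sets is identified with a determinant, which is the norm of one linear functional on antisymmetric functions on a power of $\Omega$ (Section~\ref{sec:det}). The $L^2$ extension theorem then gives a sub-mean value inequality for the determinant (Section~\ref{sec:proofB}). For $n=1$ the indicatrix is a disc, $\mathcal E$ determines its radius, and Theorem~\ref{thm:C} follows.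

\section{Competitors and discs}\label{sec:basic}

After a translation we assume from now on that $w=0$, and we write $g$, $A$, $I$ for the objects attached to a bounded hyperconvex domain $\Omega\ni0$. We use four textbook facts.
\begin{enumerate}
\item[(S1)] A subharmonic function on a punctured disc that is bounded above near the puncture extends subharmonically; its value at the puncture is its upper limit there.
\item[(S2)] Let $\Omega'\subset\Omega$ be open, $u$ psh on $\Omega$, $v$ psh on $\Omega'$, and $\limsup_{z\to p}v(z)\le u(p)$ for all $p\in\partial\Omega'\cap\Omega$. Then the function equal to $\max(u,v)$ on $\Omega'$ and to $u$ elsewhere is psh on $\Omega$.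
\item[(S3)] A continuous function on $\mathbb C^m$ that is psh off the zero set of a nonzero polynomial is psh.
\item[(S4)] An upper semicontinuous function $u:\Delta\to[-\infty,\infty)$ is subharmonic if $u(t_0)$ is at most the area mean of $u$ over $D$ for every disc $D$ centered at $t_0$ with $\overline D\subset\Delta$.
\end{enumerate}

The definitions give two invariance properties. Replacing $\lambda$ by $c\lambda$ in the upper limit yields
\begin{equation}\label{eq:homog}
A(cX)=A(X)+\log|c|\qquad(c\in\mathbb C),
\end{equation}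
and since a linear isomorphism $T$ matches the competitors of $\Omega$ with those of $T\Omega$, we have $A_{T\Omega,0}(TX)=A_{\Omega,0}(X)$. A lower bound for $A$ comes from any single competitor. For instance, if $\Omega\subset\{|z|<R\}$, the competitor $\log(|z|/R)$ gives
\begin{equation}\label{eq:R}
g(z)\ge\log(|z|/R),\qquad A(X)\ge\log(|X|/R),\qquad I\subset\{|X|<R\}.
\end{equation}
An upper bound must control all competitors at once. It comes from the maximum principle on holomorphic discs.

\begin{lemma}\label{lem:disc}
Let $F$ be holomorphic near $\overline\Delta$ with $F(\overline\Delta)\subset\Omega$ and $F(0)=0$. Then $A(F'(0))\le0$.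
\end{lemma}

\begin{proof}
Put $X=F'(0)$. The disc $F$ is tangent to the line $\mathbb CX$ but need not pass through the points $\lambda X$ that occur in the definition of $A(X)$, so we perturb it. For small $\lambda\ne0$ let
\[
F_\lambda(\zeta)=F(\zeta)+\zeta\,\frac{\lambda X-F(\lambda)}{\lambda}.
\]
Since $F(\lambda)=\lambda X+O(|\lambda|^2)$, the fraction is $O(|\lambda|)$, and $F_\lambda(\overline\Delta)\subset\Omega$ for small $\lambda$ because $F(\overline\Delta)$ is compact. Also $F_\lambda(0)=0$ and $F_\lambda(\lambda)=\lambda X$. Let $u$ be a competitor. Since $|F_\lambda(\zeta)|=O(|\zeta|)$, the function $u\circ F_\lambda-\log|\zeta|$ is bounded above near $0$, so it is subharmonic near $\overline\Delta$ by (S1), and it is negative on $|\zeta|=1$. By the maximum principle it is at most $0$ at $\zeta=\lambda$, that is, $u(\lambda X)\le\log|\lambda|$. Take the supremum over $u$, then the upper limit as $\lambda\to0$.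
\end{proof}

\begin{example}\label{ex:norm}
Let $\Omega$ be the open unit ball of a norm $\|\cdot\|$ on $\mathbb C^n$. The function $\log\|z\|$ is continuous and is the supremum of $\log|\ell(z)|$ over linear functionals $\ell$ of norm one, so it is psh. It is a competitor, and $A(X)\ge\log\|X\|$. The discs $\zeta\mapsto\zeta\tau X/\|X\|$, $0<\tau<1$, give the reverse inequality by Lemma~\ref{lem:disc} and \eqref{eq:homog}. Hence $A=\log\|\cdot\|$ and $I=\Omega$.
\end{example}

\section{The counterexample}\label{sec:example}

\subsection{A family of ellipses}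

Write $s=-|s|e^{2i\theta}$ with $|s|<1$, and $\xi=e^{i\theta}(x+iy)$ with $x,y$ real. Then $\xi+s\bar\xi=e^{i\theta}\bigl((1-|s|)x+i(1+|s|)y\bigr)$, so the inequality $|\xi+s\bar\xi|<1-|s|^2$ reads
\[
\frac{x^2}{(1+|s|)^2}+\frac{y^2}{(1-|s|)^2}<1 .
\]
It describes an ellipse with semi-axes $1\pm|s|$ whose major axis points in the direction $e^{i\theta}$ (Figure~\ref{fig:ellipses}). The inequality involves $\bar\xi$, yet these ellipses form a pseudoconvex family. The reason is that the inequality locates the roots of a quadratic polynomial whose coefficients are $\xi$ and $s$. For $(\xi,s)\in\mathbb C^2$ let $\rho(\xi,s)$ be the largest modulus of a root of $\eta^2-\xi\eta-s$, and let $\mathbb G=\{\rho<1\}$. This is the image of the bidisc under $(\eta_1,\eta_2)\mapsto(\eta_1+\eta_2,-\eta_1\eta_2)$.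

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.4]
\draw[dashed] (0,0) circle (1.4);
\draw[dotted,thick] (0,0) circle (1);
\draw (0,0) ellipse (1.4 and 0.6);
\draw[rotate=120] (0,0) ellipse (1.4 and 0.6);
\draw[rotate=60,thick] (0,0) ellipse (1.4 and 0.6);
\draw[rotate=60,->,thick] (0,0) -- (1.3,0);
\end{tikzpicture}
\caption{The ellipses $|\xi+s\bar\xi|<1-|s|^2$ for $s=-0.4\,e^{2i\theta}$ and $\theta=0,\pi/3,2\pi/3$. The major axis points in the direction $e^{i\theta}$ (arrow, for $\theta=\pi/3$). As $\theta$ varies, the ellipses sweep out the disc of radius $1.4$ (dashed), which is larger than the unit disc obtained for $s=0$ (dotted).}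
\label{fig:ellipses}
\end{figure}

\begin{lemma}\label{lem:G}
\begin{enumerate}
\item[(a)] $\rho$ is continuous and psh on $\mathbb C^2$, and $\rho(\lambda\xi,\lambda^2s)=|\lambda|\rho(\xi,s)$ for $\lambda\in\mathbb C$.
\item[(b)] $\mathbb G=\{(\xi,s):|s|<1,\ |\xi+s\bar\xi|<1-|s|^2\}$.
\item[(c)] $|\xi|<1+|s|$ on $\mathbb G$, and $(\alpha,-x)\in\mathbb G$ whenever $0\le x<1$ and $0\le\alpha<1+x$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The unordered pair of roots depends continuously on $(\xi,s)$, so $\rho$ is continuous. Where $\xi^2+4s\ne0$ the roots are locally two holomorphic functions, and $\rho$ is the maximum of their moduli; by (S3), $\rho$ is psh. The roots for $(\lambda\xi,\lambda^2s)$ are $\lambda$ times the roots for $(\xi,s)$.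

(b) The product of the roots is $-s$, so $|s|<1$ on $\mathbb G$. Fix $s$ with $|s|<1$. For $s=0$ the roots are $0$ and $\xi$, and both sides say $|\xi|<1$. Let $s\ne0$ and let $\eta$ be a root with $|\eta|=R=\rho(\xi,s)>0$. Then $\xi=\eta-s/\eta$. Using $1/\eta=\bar\eta/R^2$ and $1/\bar\eta=\eta/R^2$,
\[
\xi+s\bar\xi=\eta-\frac s\eta+s\bar\eta-\frac{|s|^2}{\bar\eta}
=\eta\Bigl(1-\frac{|s|^2}{R^2}\Bigr)+s\bar\eta\Bigl(1-\frac1{R^2}\Bigr).
\]
We compare with the quantity
\[
m=\Bigl(R-\frac{|s|^2}R\Bigr)-|s|\Bigl(R-\frac1R\Bigr)=(1-|s|)\Bigl(R+\frac{|s|}R\Bigr)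
=(1-|s|^2)+(1-|s|)\frac{(R-1)(R-|s|)}{R}.
\]
If $R\ge1$, both brackets in the formula for $\xi+s\bar\xi$ are nonnegative, and the triangle inequality gives $|\xi+s\bar\xi|\ge m\ge1-|s|^2$. If $R<1$, the other root has modulus $|s|/R<1$, so $|s|<R<1$. Now the first bracket is positive and the second is negative, and $|\xi+s\bar\xi|\le m<1-|s|^2$.

(c) If both roots lie in $\Delta$, then $(1-|\eta_1|)(1-|\eta_2|)>0$, so $|\xi|\le|\eta_1|+|\eta_2|<1+|\eta_1\eta_2|=1+|s|$. For $(\xi,s)=(\alpha,-x)$ the inequality in (b) reads $\alpha(1-x)<1-x^2$.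
\end{proof}

\subsection{The domains and their symmetries}

Let $\widetilde\Omega$ be as in Theorem~\ref{thm:A}, put $a=t/20$, and define on $\mathbb C^n$ and on $\mathbb C^{n+1}$
\[
u_t(z)=\max\{|z_2|,\dots,|z_n|,\ \rho(z_1,az_2)\},\qquad \tilde u(z,t)=\max\{|t|,u_t(z)\}.
\]
By Lemma~\ref{lem:G}(a), $u_t$ and $\tilde u$ are continuous and psh, being maxima of moduli of coordinates and of $\rho$ composed with a holomorphic map. By Lemma~\ref{lem:G}(b), $\widetilde\Omega=\{\tilde u<1\}$ and $\Omega_t=\{u_t<1\}$, and these sets are bounded by Lemma~\ref{lem:G}(c). For $c>0$ the closed set $\{u_t\le1-c\}$ lies in $\Omega_t$, hence is a compact subset of it, so $u_t-1$ is a negative continuous psh exhaustion of $\Omega_t$. For the same reason $-\log(1-\tilde u)$ is a continuous psh function on $\widetilde\Omega$ with relatively compact sublevel sets, so $\widetilde\Omega$ is pseudoconvex.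

For $|\lambda|\le1$ let $T_\lambda z=(\lambda z_1,\lambda^2z_2,\lambda z_3,\dots,\lambda z_n)$. Lemma~\ref{lem:G}(a) gives $u_t(T_\lambda z)\le|\lambda|u_t(z)$, so
\begin{equation}\label{eq:orbit}
T_\lambda\Omega_t\subset\Omega_t\qquad(|\lambda|\le1).
\end{equation}
The path $\lambda\mapsto T_\lambda z$, $0\le\lambda\le1$, joins $0$ to $z$ in $\Omega_t$. Thus each $\Omega_t$ is connected and contains $0$, and $\widetilde\Omega$ is connected because each fiber meets $\{0\}\times\Delta$. This proves the first assertions of Theorem~\ref{thm:A}.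

The definition of $\widetilde\Omega$ involves $t$ only through $tz_2$, so the rotation $z_2\mapsto e^{i\theta}z_2$ carries $\Omega_t$ onto $\Omega_{te^{-i\theta}}$. It is linear, fixes $e_1$ and preserves volume. Hence $A_t(e_1)$ and $V(t)$ depend only on $|t|$, and we assume from now on that $0\le a<1/20$. For fixed $t$, the function $A_t$ is invariant under $T_{e^{i\theta}}$ and under rotations of each $X_j$, $j\ge3$, since these preserve $\Omega_t$, and under $X\mapsto e^{i\theta'}X$ by \eqref{eq:homog}. The pairs $(e^{i(\theta+\theta')},e^{i(2\theta+\theta')})$ fill the two-dimensional torus, so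
\begin{equation}\label{eq:torus}
A_t(X)\ \text{depends only on}\ |X_1|,\dots,|X_n|.
\end{equation}

\subsection{The direction $e_1$}

The mechanism is visible for $n=2$ and $X=e_1$. The linear disc $\zeta\mapsto(\alpha\zeta,0)$ has $s=0$, so it stays in $\Omega_t$ only for $\alpha\le1$. Give the second coordinate a quadratic term instead, $z_2=-c\zeta^2$. This does not change the tangent vector at $0$, but now $s=-ac\zeta^2$, and the major axis of the ellipse in which $z_1$ must lie points in the direction of $\zeta$, which is the direction of $z_1=\alpha\zeta$. The disc gains a factor $1+|a|$, and this gain grows in every direction away from $t=0$.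

\begin{proof}[Proof of Theorem~\ref{thm:A}(i)]
By Lemma~\ref{lem:G}(c), $|z_1|<1+|az_2|\le1+a$ on $\Omega_t$. So $\log(|z_1|/(1+a))$ is a competitor, and $A_t(e_1)\ge-\log(1+a)$. Conversely, let $0<c<1$ and $0<\alpha<1+ac$. Then $(\alpha,-ac)\in\mathbb G$ by Lemma~\ref{lem:G}(c), so $p=(\alpha,-c,0,\dots,0)\in\Omega_t$. By \eqref{eq:orbit} the disc $F(\zeta)=T_\zeta p=(\alpha\zeta,-c\zeta^2,0,\dots,0)$ maps $\overline\Delta$ into $\Omega_t$. Lemma~\ref{lem:disc} and \eqref{eq:homog} give $A_t(e_1)\le-\log\alpha$. Let $\alpha\to1+ac$ and then $c\to1$.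
\end{proof}

\begin{remark}\label{rem:projection}
By Lemma~\ref{lem:G}(a),(c), the projection of $\Omega_t$ to the $z_1$-axis is the disc $\{|z_1|<1+|t|/20\}$, and (i) says that $A_t(e_1)$ equals the value at $1$ of the pseudometric of this disc. So the pseudoconvex family $\widetilde\Omega$ imitates, in the direction $e_1$, the family of discs of radius $1+|t|/20$, which is not pseudoconvex. A second variable is needed to carry the quadratic term.
\end{remark}

\subsection{The volume of the indicatrix}

For (ii) the gain must persist, on average, over all directions. By \eqref{eq:torus} it suffices to treat $X_1=\alpha\ge0$ and $X_2=b\in[0,1)$. Take $z_2=\zeta(b-c\zeta)$ with $0<c<1-b$, so that $|z_2|<1$. If $z_1=\alpha\zeta$ is linear, then on $|\zeta|=1$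
\[
z_1+s\bar z_1=\alpha\zeta\,[1-ac+ab\bar\zeta\,],
\]
and the value at $\zeta=1$ forces $\alpha<1/(1-a+2ab)=1+a(1-2b)+O(a^2)$. The mean of $1-2|X_2|$ over $\Delta$ is $-1/3$, so these discs do not suffice. The harmful term is $ab\bar\zeta$. A quadratic term $-\beta\zeta^2$ in $z_1$ contributes $-\beta\zeta$ to the bracket, and for the right $\beta$ the two terms combine into a multiple of $\bar\zeta-\zeta$. This is purely imaginary and of order $a$, so it changes the modulus only by $O(a^2)$. The admissible $\alpha$ becomes $1+a(1-b)+O(a^2)$, and the mean of $1-|X_2|$ over $\Delta$ is $+1/3$.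

\begin{lemma}\label{lem:U}
Let $0<a<1/20$. Then $I_t$ contains
\[
U=\Bigl\{X:\ |X_j|<1\ (2\le j\le n),\ \ |X_1|<\frac{1-5a^2}{1-a(1-|X_2|)}\Bigr\}.
\]
\end{lemma}

\begin{proof}
Let $X\in U$. By \eqref{eq:torus} we may assume that $X_1=\alpha\ge0$ and $X_2=b\in[0,1)$. Choose $c\in(0,1-b)$ so close to $1-b$ that $\alpha(1-ac)\le1-5a^2$, and put
\[
\kappa=1-ac,\qquad\mu=\alpha\kappa\le1-5a^2,\qquad\beta=\frac{ab\alpha}{\kappa}=\frac{ab\mu}{\kappa^2},
\]
\[
F(\zeta)=\bigl(\zeta(\alpha-\beta\zeta),\ \zeta(b-c\zeta),\ \zeta X_3,\dots,\zeta X_n\bigr).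
\]
Then $F(0)=0$ and $F'(0)=X$. We show first that $F(\zeta)\in\Omega_t$ for $|\zeta|=1$. The coordinates $z_j$, $j\ge2$, have modulus less than $1$ because $b+c<1$. With $s=a\zeta(b-c\zeta)$ and $\zeta\bar\zeta=1$,
\begin{align*}
z_1+s\bar z_1&=\zeta\bigl[\alpha-\beta\zeta+a(b\bar\zeta-c)(\alpha-\beta\bar\zeta)\bigr]\\
&=\zeta\bigl[\alpha(1-ac)-\beta\zeta+(ab\alpha+ac\beta)\bar\zeta-ab\beta\bar\zeta^2\bigr]
=\zeta\bigl[\mu+\beta(\bar\zeta-\zeta)-ab\beta\bar\zeta^2\bigr],
\end{align*}
because $\beta\kappa=ab\alpha$ means $ab\alpha+ac\beta=\beta$. The number $\bar\zeta-\zeta$ is purely imaginary of modulus at most $2$, and $\beta\le a\mu/\kappa^2$. Since $\kappa\ge0.95$, we have $2\kappa^{-4}+\kappa^{-2}<2.46+1.11<4$. Using $\sqrt{1+x}\le1+x/2$,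
\[
|z_1+s\bar z_1|\le\sqrt{\mu^2+4\beta^2}+a\beta\le\mu\Bigl(1+\frac{2a^2}{\kappa^4}+\frac{a^2}{\kappa^2}\Bigr)\le(1-5a^2)(1+4a^2)<1-a^2<1-|s|^2 .
\]
So $u_t\circ F<1$ on the unit circle. Since $u_t$ is continuous and psh on all of $\mathbb C^n$, the maximum principle gives $u_t\circ F<1$ on $\overline\Delta$, that is, $F(\overline\Delta)\subset\Omega_t$. By Lemma~\ref{lem:disc}, $A_t\le0$ on $U$. Finally, $U$ is open, so for $X\in U$ there is $\tau<1$ with $X/\tau\in U$, and $A_t(X)\le\log\tau<0$ by \eqref{eq:homog}.
\end{proof}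

\begin{proof}[End of the proof of Theorem~\ref{thm:A}]
For $t=0$ we have $\Omega_0=\Delta^n$, so $I_0=\Delta^n$ by Example~\ref{ex:norm}, and the bound for $V(0)$ holds, with equality. Let $0<a<1/20$. Integrating first in $X_1$ and using $(1-x)^{-2}\ge1+2x$ for $0\le x<1$,
\[
V(t)\ge\operatorname{vol}U=\pi^{n-1}\int_\Delta\frac{(1-5a^2)^2}{\bigl(1-a(1-|X_2|)\bigr)^2}\ge\pi^n(1-10a^2)\Bigl(1+\frac{2a}3\Bigr)
=\pi^n\Bigl[1+a\Bigl(\frac23-10a-\frac{20}3a^2\Bigr)\Bigr].
\]
The inner bracket is at least $\frac23-\frac12-\frac1{60}>0$, so $V(t)>\pi^n$. This proves (ii).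

If (1) held, then $t\mapsto A_t(e_1)$ would be subharmonic; by (i) it has a strict maximum at $0$, which the maximum principle forbids. By (ii), $-\log V$ is constant on each circle $|t|=r>0$, with value less than $-\log\pi^n\le-\log V(0)$, so the sub-mean value inequality fails at $0$ and (2) is false.
\end{proof}

The factor $1/20$ is used only in (ii), where the gain $2a/3$ must beat the loss $10a^2$. The proof of (i) needs only $|a|<1$.

\section{The size $\mathcal E$}\label{sec:E}

We turn to Theorem~\ref{thm:B}, and begin with the properties of \eqref{eq:E} that do not involve the Green function. From $d_j=\prod_{i=1}^{n-1}\frac{j+i}i$ we get $(j+1)^{n-1}/(n-1)!\le d_j\le(j+1)^{n-1}$. Hence $\sigma_k\ge c_nk^{n+1}$ for $k\ge2$, while $\sum_{j<k}d_j(1+\log d_j)=O(k^n\log k)$, and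
\begin{equation}\label{eq:growth}
\sum_{j<k}d_j(1+\log d_j)=o(\sigma_k)\qquad(k\to\infty).
\end{equation}
Dilating a subset of $\mathcal P_j$ by $c>0$ multiplies its volume by $c^{2d_j}$. By \eqref{eq:growth}, replacing each $B_j(I)$ by a dilate with a constant factor, or with the factor $d_j^{\pm1}$, does not change the upper limit in \eqref{eq:E}, whereas the factors $e^{j\varepsilon}$ shift it by exactly $\varepsilon$.

\begin{lemma}\label{lem:E}
Let $I,I'\ni0$ be bounded open subsets of $\mathbb C^n$.
\begin{enumerate}
\item[(a)] If $I\subset I'$, then $\mathcal E(I)\ge\mathcal E(I')$.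
\item[(b)] $\mathcal E(cI)=\mathcal E(I)-\log c$ for $c>0$.
\item[(c)] If $I=\{|X_i|<r_i,\ 1\le i\le n\}$, then $\mathcal E(I)=-\frac1n\sum_i\log r_i=-\frac1{2n}\log(\operatorname{vol}I/\pi^n)$.
\item[(d)] $\mathcal E(I)$ is finite.
\end{enumerate}
\end{lemma}

\begin{proof}
For (a), $B_j(I')\subset B_j(I)$. For (b), $B_j(cI)=c^{-j}B_j(I)$, and $\sum_{j<k}2d_j\log c^{-j}=-\sigma_k\log c$. For (c), let $Q_j$ be the set of $P=\sum_{|\alpha|=j}p_\alpha X^\alpha$ with $|p_\alpha|\le r^{-\alpha}$ for all $\alpha$. The triangle inequality gives $d_j^{-1}Q_j\subset B_j(I)$, and Cauchy's estimates give $B_j(I)\subset Q_j$. By symmetry $\sum_{|\alpha|=j}\alpha_i=jd_j/n$ for each $i$, so $\log\operatorname{vol}Q_j=d_j\log\pi-\frac{2jd_j}n\sum_i\log r_i$. Sum over $j<k$, divide by $\sigma_k$ and use \eqref{eq:growth}. For (d), $I$ lies between two polydiscs; apply (a) and (c).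
\end{proof}

\section{The Green function near its pole}\label{sec:pole}

Let $\Omega\subset\{|z|<R\}$ be a bounded hyperconvex domain containing $0$. Hyperconvexity enters through the following theorem.

\medskip
\noindent\textbf{(D)} (\cite{Demailly}) \emph{The function $g$ is psh, $g-\log|z|$ is bounded near $0$, $g$ is continuous as a map to $[-\infty,0)$, and $g$ tends to $0$ at $\partial\Omega$.}
\medskip

In particular each sublevel set $\{g<-\delta\}$ is open, contains $0$ and is relatively compact in $\Omega$. The next lemma says that $g+\delta$ is the Green function of this set. It converts relative compactness, that is, room to perturb, into estimates with an arbitrarily small loss $\delta$.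

\begin{lemma}\label{lem:sublevel}
Let $\delta>0$ and $\Omega'=\{g<-\delta\}$. Every psh function $v<0$ on $\Omega'$ with $v-\log|z|$ bounded above near $0$ satisfies $v\le g+\delta$ on $\Omega'$.
\end{lemma}

\begin{proof}
At $p\in\partial\Omega'$ we have $\limsup_{z\to p}(v(z)-\delta)\le-\delta\le g(p)$. By (S2), the function equal to $\max(v-\delta,g)$ on $\Omega'$ and to $g$ elsewhere is psh on $\Omega$. It is negative and is bounded by $\log|z|+O(1)$ near $0$, so it is a competitor and is at most $g$.
\end{proof}

The definition of $A$ involves only an upper limit, along one line at a time. To build holomorphic functions from polynomials we need a genuine limit, uniform in the direction.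

\begin{lemma}\label{lem:pole}
The function $A$ is finite and continuous on $\mathbb C^n\setminus\{0\}$, and $g(z)-A(z)\to0$ as $z\to0$. The indicatrix $I$ is a bounded open set containing $0$.
\end{lemma}

\begin{proof}
For $X$ in the unit sphere $S$ and small $r>0$ put $h_r(X)=g(rX)-\log r$. By (D) the functions $h_r$ are uniformly bounded, and $A(X)=\limsup_{r\to0}\max_\theta h_r(e^{i\theta}X)$ is finite. By \eqref{eq:homog}, $g(rX)-A(rX)=h_r(X)-A(X)$, so we must show that $h_r\to A$ uniformly on $S$.

\emph{Step 1: equicontinuity.} For every $\varepsilon>0$ there are $\eta(\varepsilon),r(\varepsilon)>0$ such that $|h_r(X)-h_r(Y)|\le\varepsilon$ whenever $X,Y\in S$, $|X-Y|<\eta(\varepsilon)$ and $r<r(\varepsilon)$. To see this, let $\Omega'=\{g<-\varepsilon\}$, choose $\eta(\varepsilon)<1$ with $R\,\eta(\varepsilon)<\operatorname{dist}(\Omega',\partial\Omega)$, and choose $r(\varepsilon)$ with $\{|z|<r(\varepsilon)\}\subset\Omega'$. The linear map $Tz=z+\langle z,X\rangle(Y-X)$ sends $X$ to $Y$ and satisfies $|Tz-z|\le|z|\,|X-Y|$. Hence $T\Omega'\subset\Omega$,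 and $g\circ T$ is a negative psh function on $\Omega'$ bounded by $\log|z|+O(1)$ near $0$. Lemma~\ref{lem:sublevel} gives $g\circ T\le g+\varepsilon$ on $\Omega'$; at $z=rX$ this is $h_r(Y)\le h_r(X)+\varepsilon$. Exchange $X$ and $Y$.

\emph{Step 2: continuity and the upper bound.} Since $|e^{i\theta}X-e^{i\theta}Y|=|X-Y|$, Step~1 gives $|A(X)-A(Y)|\le\varepsilon$ for $|X-Y|<\eta(\varepsilon)$. So $A$ is continuous on $S$, and on $\mathbb C^n\setminus\{0\}$ by \eqref{eq:homog}. Given $\varepsilon'>0$, cover $S$ by finitely many balls of radius $\eta(\varepsilon'/3)$ with centers $X_i\in S$. For small $r$ we have $h_r(X_i)\le A(X_i)+\varepsilon'/3$ for all $i$, and therefore $h_r(X)\le h_r(X_i)+\varepsilon'/3\le A(X_i)+2\varepsilon'/3\le A(X)+\varepsilon'$ on the $i$-th ball. Thus $h_r\le A+\varepsilon'$ on $S$ for small $r$.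

\emph{Step 3: the lower bound.} By (S1), $\lambda\mapsto g(\lambda X)-\log|\lambda|$ extends subharmonically across $0$ with value $A(X)$, so $A(X)\le\frac1{2\pi}\int_{-\pi}^\pi h_r(e^{i\theta}X)\,d\theta$. The integrand is almost bounded above by $A(X)$, so it cannot fall below $A(X)$ on an arc of fixed length; Step~1 turns this into a pointwise bound. Fix $\varepsilon>0$, put $\eta=\eta(\varepsilon/3)$ and $\varepsilon'=\eta\varepsilon/(3\pi)$, and take $r<r(\varepsilon/3)$ so small that $h_r\le A+\varepsilon'$ on $S$. Suppose that $h_r(X)<A(X)-\varepsilon$ for some $X\in S$. For $|\theta|<\eta$ we have $|e^{i\theta}X-X|<\eta$, so $h_r(e^{i\theta}X)<A(X)-2\varepsilon/3$. For the other $\theta$, $h_r(e^{i\theta}X)\le A(e^{i\theta}X)+\varepsilon'=A(X)+\varepsilon'$. The mean value inequality gives $A(X)\le A(X)+\varepsilon'-\frac\eta\pi\cdot\frac{2\varepsilon}3=A(X)-\varepsilon'$, a contradiction. Hence $h_r\ge A-\varepsilon$ on $S$ for small $r$.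

Finally, $A(0)=-\infty$ and $A(X)\le\log|X|+\max_SA$, so $I$ is open and contains $0$. It is bounded by \eqref{eq:R}.
\end{proof}

\begin{remark}\label{rem:shape}
For every $\varepsilon>0$ and all large $M$, $e^{-\varepsilon}I\subset e^M\{g<-M\}\subset e^\varepsilon I$: the sets $e^{-M}I$ and $\{g<-M\}$ shrink to $0$ by \eqref{eq:R}, and $|g-A|\le\varepsilon$ near $0$. Also, $A$ is the locally uniform limit on $\mathbb C^n\setminus\{0\}$ of the psh functions $X\mapsto g(rX)-\log r$, and it tends to $A(0)=-\infty$ at $0$, so $A$ is psh. Statement (1) therefore always holds in the variable $X$ alone.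
\end{remark}

\section{Leading terms of square integrable functions}\label{sec:leading}

Pseudoconvexity of $\widetilde\Omega$ controls holomorphic functions on the fibers $\Omega_t$, not polynomials on the indicatrices $I_t$. We therefore describe $B_j(I)$ by functions on $\Omega$. Let $\mathcal H(\Omega)$ be the Hilbert space of square integrable holomorphic functions on $\Omega$. By the mean value property, $|f|\le C_K\|f\|$ on each compact $K\subset\Omega$, so the Taylor coefficients at $0$ are continuous functionals, and the space $\mathcal H_j(\Omega)$ of functions vanishing to order at least $j$ at $0$ is closed. For $f\in\mathcal H_j(\Omega)$ let $f_j\in\mathcal P_j$ be the part of degree $j$ of its Taylor series, and put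
\[
L_j(\Omega)=\{f_j:\ f\in\mathcal H_j(\Omega),\ \|f\|\le1\}.
\]
We need H\"ormander's $L^2$ theorem in the following form.

\medskip
\noindent\textbf{(H)} \emph{Let $\Omega\subset\mathbb C^n$ be pseudoconvex, let $\varphi-|z|^2$ be psh on $\Omega$, and let $v$ be a smooth $(0,1)$-form with $\bar\partial v=0$. Then there is $u$ with $\bar\partial u=v$ and $\int_\Omega|u|^2e^{-\varphi}\le2\int_\Omega|v|^2e^{-\varphi}$, provided the right side is finite.}

\begin{lemma}\label{lem:leading}
For every $\varepsilon>0$ there is $C\ge1$ such that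
\[
C^{-1}e^{-j\varepsilon}B_j(I)\subset L_j(\Omega)\subset Ce^{j\varepsilon}B_j(I)\qquad\text{for all }j\ge0 .
\]
\end{lemma}

\begin{proof}
All constants below depend on $\Omega$ and $\varepsilon$ but not on $j$.

\emph{Right inclusion.} Let $f\in\mathcal H_j(\Omega)$, $\|f\|\le1$. On the relatively compact set $\Omega'=\{g<-\varepsilon\}$ we have $|f|<C$. For $j=0$ this gives $|f_0|=|f(0)|<C$. For $j\ge1$, the function $\frac1j\log(|f|/C)$ is negative and psh on $\Omega'$ and is at most $\log|z|+O(1)$ near $0$, so $|f|\le Ce^{j(g+\varepsilon)}$ on $\Omega'$ by Lemma~\ref{lem:sublevel}. Therefore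
\[
|f_j(X)|=\lim_{\lambda\to0}|\lambda|^{-j}|f(\lambda X)|\le Ce^{j(A(X)+\varepsilon)},
\]
which is at most $Ce^{j\varepsilon}$ on $I$.

\emph{Left inclusion.} Let $P\in B_j(I)$. We need $f\in\mathcal H_j(\Omega)$ with $f_j=P$ and $\|f\|\le Ce^{j\varepsilon}$. The polynomial $P$ itself may be as large as $c^j$ on $\Omega$, with $c$ not close to $1$. So we keep $P$ only near $0$, where its size is governed by $g$, cut it off, and correct the error by (H) with a weight that is singular enough at $0$ to preserve the leading term.

For $X\ne0$ and $\tau<1$ the point $\tau e^{-A(X)}X$ lies in $I$ by \eqref{eq:homog}, so $|P(X)|\le e^{jA(X)}$. By \eqref{eq:R}, $\{g<-M\}\subset\{|z|<Re^{-M}\}$, so by Lemma~\ref{lem:pole} we can fix $M>0$ with $|g-A|\le\varepsilon$ on $\{g<-M\}\setminus\{0\}$. Then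
\begin{equation}\label{eq:Pg}
|P|\le e^{j(g+\varepsilon)}\quad\text{on }\{g<-M\}\setminus\{0\}.
\end{equation}
By (D), $\{g\le-M-1\}$ is a compact subset of the open set $\{g<-M\}$. Fix a smooth $\chi$ with compact support in $\{g<-M\}$, $0\le\chi\le1$, and $\chi=1$ on $\{g\le-M-1\}$. Apply (H) to $v=P\,\bar\partial\chi$ and $\varphi=2(n+j)g+|z|^2$. On the support of $v$ we have $g\ge-M-1$, and \eqref{eq:Pg} cancels the part $e^{-2jg}$ of the weight:
\[
|v|^2e^{-\varphi}\le|\bar\partial\chi|^2e^{2j(g+\varepsilon)}e^{-2(n+j)g}\le|\bar\partial\chi|^2e^{2n(M+1)}e^{2j\varepsilon}.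
\]
We obtain $u$ with $\bar\partial u=v$ and $\int_\Omega|u|^2e^{-\varphi}\le C_1e^{2j\varepsilon}$. Since $g<0$, we have $\varphi\le R^2$ and $\|u\|^2\le e^{R^2}C_1e^{2j\varepsilon}$. The function $f=\chi P-u$ satisfies $\bar\partial f=0$, so it is holomorphic, and $|\chi P|\le e^{j\varepsilon}$ by \eqref{eq:Pg} gives $\|f\|\le Ce^{j\varepsilon}$.

Near $0$ we have $v=0$, so $u$ is holomorphic, and $g\le\log|z|+O(1)$ gives $\int|u|^2|z|^{-2(n+j)}<\infty$ over a small ball. The homogeneous parts $u_m$ of $u$ are orthogonal on spheres centered at $0$, so each $|u_m|^2|z|^{-2(n+j)}$ is integrable. In polar coordinates the integral is a multiple of $\int_0r^{2(m-j)-1}\,dr$, which diverges for $m\le j$. Hence $u_m=0$ for $m\le j$, and $f=P-u$ near $0$ shows that $f\in\mathcal H_j(\Omega)$ and $f_j=P$.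
\end{proof}

\section{Determinants}\label{sec:det}

It is tempting to study $L_j(\Omega_t)$ for one $j$ by extending a function $f\in\mathcal H_j(\Omega_{t_0})$ to a function $F$ on the total space, with control of the norm. But $F(\cdot,t)$ need not vanish to order $j$ at $0$ when $t\ne t_0$, and then it says nothing about $L_j(\Omega_t)$. We need a quantity whose extremal problem carries no vanishing condition. A determinant of all Taylor coefficients of order less than $k$ has this property, and it factors into contributions of the separate degrees because its matrix is triangular.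

Take $n=1$ and $k=2$. Let $\psi_0,\psi_1$ be unit vectors spanning $\mathcal H_0\ominus\mathcal H_1$ and $\mathcal H_1\ominus\mathcal H_2$, and complete them by an orthonormal basis $\psi_2,\psi_3,\dots$ of $\mathcal H_2$. On functions $F(x,y)$ on $\Omega^2$ consider $\ell(F)=\partial_yF(0,0)$. On the antisymmetric function $\psi_i(x)\psi_m(y)-\psi_m(x)\psi_i(y)$, $i<m$, it takes the value $\psi_i(0)\psi_m'(0)-\psi_m(0)\psi_i'(0)$. This vanishes if $m\ge2$, and equals $\psi_0(0)\psi_1'(0)$ for $(i,m)=(0,1)$. Now $|\psi_0(0)|$ and $|\psi_1'(0)|$ are the radii of the discs $L_0(\Omega)$ and $L_1(\Omega)$. So the norm of $\ell$ on antisymmetric functions computes the product of the two radii, and antisymmetry, unlike vanishing at $0$, can be restored on all fibers at once by averaging.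

In general, fix $k\ge1$, let $N=N_k=\sum_{j<k}d_j$, and list the multi-indices of length less than $k$ as $\alpha_1,\dots,\alpha_N$, by nondecreasing length. The map $f\mapsto f_j$ from $\mathcal H_j(\Omega)$ to $\mathcal P_j$ has kernel $\mathcal H_{j+1}(\Omega)$ and is onto, because $\Omega$ is bounded and polynomials are square integrable. So it restricts to an isomorphism from $\mathcal H_j\ominus\mathcal H_{j+1}$ onto $\mathcal P_j$. Let $\psi_1,\dots,\psi_N$ be the concatenation of orthonormal bases of $\mathcal H_j\ominus\mathcal H_{j+1}$, $j=0,\dots,k-1$, and put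
\[
\mathcal K_k(\Omega)=\Bigl|\det\Bigl(\frac{\partial^{\alpha_m}\psi_i(0)}{\alpha_m!}\Bigr)_{1\le m,i\le N}\Bigr|^2 .
\]
For $F=F(z^1,\dots,z^N)$ holomorphic on $\Omega^N$, let $\ell(F)$ be the coefficient of $(z^1)^{\alpha_1}\cdots(z^N)^{\alpha_N}$ in the Taylor series of $F$ at the origin. We call $F$ antisymmetric if it changes sign when two of the points $z^m$ are exchanged. Let $\omega_{2d}=\pi^d/d!$ be the volume of the unit ball of $\mathbb C^d$.

\begin{lemma}\label{lem:det}
\begin{enumerate}
\item[(a)] $\log\mathcal K_k(\Omega)=\sum_{j<k}\bigl(\log\operatorname{vol}L_j(\Omega)-\log\omega_{2d_j}\bigr)$, and $\mathcal K_k(\Omega)>0$.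
\item[(b)] For antisymmetric $F\in\mathcal H(\Omega^N)$ we have $|\ell(F)|^2\le\mathcal K_k(\Omega)\|F\|^2/N!$, with equality for some antisymmetric $F$ of norm one.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $\psi_i\in\mathcal H_j\ominus\mathcal H_{j+1}$, then $\partial^\alpha\psi_i(0)=0$ for $|\alpha|<j$. So the matrix is block triangular, and its $j$-th diagonal block $M_j$ consists of the coefficients of the leading terms $(\psi_i)_j$. It is invertible, being the matrix of the isomorphism $\mathcal H_j\ominus\mathcal H_{j+1}\to\mathcal P_j$. Projecting $f\in\mathcal H_j$ onto $\mathcal H_j\ominus\mathcal H_{j+1}$ keeps $f_j$ and does not increase the norm, so $L_j(\Omega)$ is the image of the unit ball of $\mathbb C^{d_j}$ under $M_j$, and $\operatorname{vol}L_j(\Omega)=|\det M_j|^2\omega_{2d_j}$.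

(b) Complete $\psi_1,\dots,\psi_N$ by an orthonormal basis of $\mathcal H_k(\Omega)$ to an orthonormal basis $(\psi_i)$ of $\mathcal H(\Omega)$. The products $\psi_{i_1}(z^1)\cdots\psi_{i_N}(z^N)$ form an orthonormal basis of $\mathcal H(\Omega^N)$. Indeed, extend $(\psi_i)$ to an orthonormal basis of $L^2(\Omega)$; the products then form a basis of $L^2(\Omega^N)$, and $F\in\mathcal H(\Omega^N)$ is orthogonal to every product with a factor in $\mathcal H(\Omega)^\perp$, by Fubini's theorem, since almost every slice of $F$ in the corresponding variable lies in $\mathcal H(\Omega)$. The coefficients of an antisymmetric $F$ are antisymmetric in $(i_1,\dots,i_N)$. Grouping the terms by the set $J=\{i_1,\dots,i_N\}$ shows that the functions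
\[
\Psi_J=\frac1{\sqrt{N!}}\det\bigl(\psi_i(z^m)\bigr)_{1\le m\le N,\ i\in J},\qquad|J|=N,
\]
form an orthonormal basis of the antisymmetric subspace. On a product, $\ell$ is the product of the Taylor coefficients, so $\ell(\Psi_J)=(N!)^{-1/2}\det(\partial^{\alpha_m}\psi_i(0)/\alpha_m!)_{m,\,i\in J}$. If $J$ contains an index $i>N$, then $\psi_i\in\mathcal H_k(\Omega)$ and the corresponding column vanishes. Since $\ell$ is continuous, $\ell(F)=\langle F,\Psi_{J_0}\rangle\,\ell(\Psi_{J_0})$ with $J_0=\{1,\dots,N\}$, and $|\ell(\Psi_{J_0})|^2=\mathcal K_k(\Omega)/N!$. The Cauchy--Schwarz inequality gives the bound, with equality for $F=\Psi_{J_0}$.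
\end{proof}

\begin{proposition}\label{prop:rate}
For every bounded hyperconvex domain $\Omega\ni0$ with indicatrix $I$,
\[
\mathcal E(I)=\limsup_{k\to\infty}\frac1{\sigma_k}\log\mathcal K_k(\Omega).
\]
\end{proposition}

\begin{proof}
Let $\varepsilon>0$. Lemma~\ref{lem:leading} gives $|\log\operatorname{vol}L_j(\Omega)-\log\operatorname{vol}B_j(I)|\le2d_j(j\varepsilon+\log C)$, and $|\log\omega_{2d}|\le d\log\pi+d\log d$. By Lemma~\ref{lem:det}(a),
\[
\Bigl|\log\mathcal K_k(\Omega)-\sum_{j<k}\log\operatorname{vol}B_j(I)\Bigr|\le\varepsilon\sigma_k+\sum_{j<k}d_j\bigl(2\log C+\log\pi+\log d_j\bigr),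
\]
and the last sum is $o(\sigma_k)$ by \eqref{eq:growth}. Divide by $\sigma_k$, let $k\to\infty$, then $\varepsilon\to0$.
\end{proof}

For the disc of radius $r$ in $\mathbb C$ the basis is $\sqrt{(j+1)/\pi}\,z^j/r^{j+1}$, so $\mathcal K_k=k!\,\pi^{-k}r^{-k(k+1)}$. Here $\sigma_k=k(k-1)$, and the limit is $-\log r$, in agreement with Lemma~\ref{lem:E}(c).

\section{Subharmonicity of $\mathcal E(I_t)$}\label{sec:proofB}

Let $\widetilde\Omega$ be as in the Conjecture, with $w=0$. Write $g_t$ for the Green function of $\Omega_t$ and $\mathcal K_k(t)=\mathcal K_k(\Omega_t)$. Fix a disc $D=\{|t-t_0|<r\}$ with $\overline D\subset\Delta$, and let $\mathsf M_D[u]=\frac1{\pi r^2}\int_Du$ denote the area mean. The tool is the $L^2$ extension theorem.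

\medskip
\noindent\textbf{(OT)} (\cite{Blocki}) \emph{Let $\mathcal D\subset\mathbb C^m\times D$ be pseudoconvex, let $\mathcal D'=\mathcal D\cap\{t=t_0\}$, and let $f$ be holomorphic and square integrable on $\mathcal D'$. Then there is a holomorphic function $F$ on $\mathcal D$ with $F|_{\mathcal D'}=f$ and $\int_{\mathcal D}|F|^2\le\pi r^2\int_{\mathcal D'}|f|^2$.}
\medskip

To pass to the limit in $k$ under the integral we need a bound that is uniform in $t$ and $k$; Proposition~\ref{prop:rate} does not give one, since its constants depend on the fiber.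

\begin{lemma}\label{lem:uniform}
There is $C_D$ such that $\log\mathcal K_k(t)\le C_D(1+\sigma_k)$ for all $t\in\overline D$ and $k\ge1$.
\end{lemma}

\begin{proof}
Since $\{0\}\times\overline D$ is a compact subset of the open set $\widetilde\Omega$, there is $\delta>0$ with $\{|z|<\delta\}\subset\Omega_t$ for all $t\in\overline D$. Let $f\in\mathcal H(\Omega_t)$, $\|f\|\le1$. The mean value property on balls of radius $\delta/2$ gives $|f|\le C_0$ on $\{|z|<\delta/2\}$, with $C_0$ depending only on $\delta$ and $n$. This ball contains the polydisc of radius $\delta/(2\sqrt n)$, so by Cauchy's estimates the Taylor coefficients of degree $j$ are at most $C_0(2\sqrt n/\delta)^j$ in modulus. Hence $\operatorname{vol}L_j(\Omega_t)\le\bigl(\pi C_0^2(2\sqrt n/\delta)^{2j}\bigr)^{d_j}$. With $\omega_{2d}\ge\pi^d/d^d$, Lemma~\ref{lem:det}(a) gives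
\[
\log\mathcal K_k(t)\le\sigma_k\log(2\sqrt n/\delta)+\sum_{j<k}d_j(2\log C_0+\log d_j),
\]
and the sum is bounded by a constant times $1+\sigma_k$ by \eqref{eq:growth}.
\end{proof}

The next statement is the sub-mean value inequality for $\log\mathcal K_k$. It is phrased with a measurable minorant, so that the measurability of $\mathcal K_k(t)$ is not needed.

\begin{proposition}\label{prop:submean}
For each $k\ge1$ there is a measurable function $q_k$ on $D$ such that $q_k(t)\le\log\mathcal K_k(t)$ for almost every $t\in D$ and $\log\mathcal K_k(t_0)\le\mathsf M_D[q_k]$.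
\end{proposition}

\begin{proof}
Let $N=N_k$ and
\[
\mathcal D=\{(z^1,\dots,z^N,t):\ t\in D,\ z^m\in\Omega_t\ \text{for all }m\}.
\]
The preimage of $\widetilde\Omega$ under the projection $(z^1,\dots,z^N,t)\mapsto(z^m,t)$ is a product of $\widetilde\Omega$ with a vector space, hence pseudoconvex. So $\mathcal D$, the intersection of these $N$ preimages with $\{t\in D\}$, is pseudoconvex. It is connected, since its fibers $\Omega_t^N$ are connected and contain $0$.

By Lemma~\ref{lem:det}(b) there is an antisymmetric $f\in\mathcal H(\Omega_{t_0}^N)$ with $\|f\|=1$ and $|\ell(f)|^2=\mathcal K_k(t_0)/N!>0$. By (OT) and Fubini's theorem it extends to a holomorphic $F$ on $\mathcal D$ with $\mathsf M_D[\|F_t\|^2]\le1$, where $F_t=F(\cdot,t)$. The set $\mathcal D$ is invariant under permutations $\pi$ of $z^1,\dots,z^N$. Replace $F$ by $\frac1{N!}\sum_\pi\operatorname{sgn}(\pi)F\circ\pi$; this keeps the restriction $f$, does not increase any $\|F_t\|$, and makes every $F_t$ antisymmetric.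

The function $h(t)=\ell(F_t)$ is a partial derivative of $F$ along $\{0\}\times D$, up to a constant, so it is holomorphic on $D$, and $h(t_0)\ne0$. For almost every $t$ we have $h(t)\ne0$ and $0<\|F_t\|<\infty$; for these $t$ put
\[
q_k(t)=\log\bigl(N!\,|h(t)|^2\bigr)-\log\|F_t\|^2 .
\]
This is measurable, and $q_k\le\log\mathcal K_k$ by Lemma~\ref{lem:det}(b). The positive part of $q_k$ is bounded by Lemma~\ref{lem:uniform}, and the positive part of $\log\|F_t\|^2$ is at most the integrable function $\|F_t\|^2$. Hence the subharmonic function $\log(N!|h|^2)$, which is their sum almost everywhere, has integrable positive part on $D$. Its sub-mean value inequality over smaller concentric discs therefore passes to $D$ by monotone convergence, and the mean of the sum is the sum of the means in $[-\infty,\infty)$. With Jensen's inequality,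
\[
\log\mathcal K_k(t_0)=\log\bigl(N!\,|h(t_0)|^2\bigr)\le\mathsf M_D[q_k]+\mathsf M_D[\log\|F_t\|^2]\le\mathsf M_D[q_k]+\log\mathsf M_D[\|F_t\|^2]\le\mathsf M_D[q_k].\qedhere
\]
\end{proof}

\begin{remark}\label{rem:k1}
The case $k=1$ proves (2) when the fibers are unit balls of norms. Then $V(t)=\operatorname{vol}\Omega_t$ by Example~\ref{ex:norm}. For $f\in\mathcal H_1(\Omega_t)$, averaging $f(e^{i\theta}z)$ over $\theta$ gives $\int_{\Omega_t}f=0$, so the constants span $\mathcal H_0\ominus\mathcal H_1$ and $\mathcal K_1(t)=1/V(t)$. Since $\widetilde\Omega$ is open, every point of $\Omega_{t_0}$ lies in $\Omega_t$ for $t$ near $t_0$, and Fatou's lemma shows that $-\log V$ is upper semicontinuous. Proposition~\ref{prop:submean} and (S4) show that it is subharmonic.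
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Write $\mathcal E(t)=\mathcal E(I_t)$. It is finite by Lemmas \ref{lem:pole} and~\ref{lem:E}(d).

\emph{Upper semicontinuity.} Fix $t_0\in\Delta$ and $\varepsilon>0$, and let $\Omega'=\{g_{t_0}<-\varepsilon\}$. The set $\overline{\Omega'}\times\{t_0\}$ is a compact subset of the open set $\widetilde\Omega$, so $\Omega'\subset\Omega_t$ for $t$ near $t_0$. For such $t$, Lemma~\ref{lem:sublevel} applied to $v=g_t|_{\Omega'}$ gives $g_t\le g_{t_0}+\varepsilon$ on $\Omega'$. Hence $A_t\le A_{t_0}+\varepsilon$, and $e^{-\varepsilon}I_{t_0}\subset I_t$ by \eqref{eq:homog}. Lemma~\ref{lem:E}(a),(b) gives $\mathcal E(t)\le\mathcal E(t_0)+\varepsilon$. In particular $\mathcal E$ is a Borel function.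

\emph{Sub-mean value inequality.} Let $D$ be a disc centered at $t_0$ with $\overline D\subset\Delta$, and let $q_k$ be as in Proposition~\ref{prop:submean}. For $k\ge2$ we have $\sigma_k\ge2$, so $q_k/\sigma_k\le\sigma_k^{-1}\log\mathcal K_k\le2|C_D|$ almost everywhere by Lemma~\ref{lem:uniform}. Fatou's lemma, applied to the nonnegative functions $2|C_D|-q_k/\sigma_k$, bounds the upper limit of the means by the mean of the upper limit. By Proposition~\ref{prop:rate}, used at $t_0$ and then at almost every $t\in D$,
\[
\mathcal E(t_0)=\limsup_k\frac{\log\mathcal K_k(t_0)}{\sigma_k}\le\limsup_k\mathsf M_D\Bigl[\frac{q_k}{\sigma_k}\Bigr]\le\mathsf M_D\Bigl[\limsup_k\frac{q_k}{\sigma_k}\Bigr]\le\mathsf M_D[\mathcal E].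
\]
By (S4), $\mathcal E$ is subharmonic.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Let $n=1$ and $\gamma(t)=A_t(1)$, which is finite by Lemma~\ref{lem:pole}. By \eqref{eq:homog}, $A_t(X)=\log|X|+\gamma(t)$, so $I_t$ is the disc of radius $e^{-\gamma(t)}$, and Lemma~\ref{lem:E}(c) gives $\mathcal E(I_t)=\gamma(t)$. By Theorem~\ref{thm:B}, $\gamma$ is subharmonic. Hence $\log|X|+\gamma(t)$ is psh in $(X,t)$, which is (1), and $-\log V(t)=2\gamma(t)-\log\pi$ is subharmonic, which is (2).
\end{proof}

\begin{remark}\label{rem:hyp}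
Pseudoconvexity of $\widetilde\Omega$ is used only to apply (OT). It cannot be dropped: for the discs of Remark~\ref{rem:projection}, $\mathcal E(I_t)=-\log(1+|t|/20)$ is not subharmonic. Hyperconvexity of the fibers is used through (D) and in (H); boundedness gives \eqref{eq:R} and puts the polynomials in $\mathcal H(\Omega_t)$. In the proof of Theorem~\ref{thm:B}, a version of (OT) with constant $C\pi r^2$, $C$ independent of $m$, would suffice, since the extra term $\log C$ disappears after division by $\sigma_k$. Remark~\ref{rem:k1} uses the exact constant.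
\end{remark}

\begin{remark}\label{rem:compare}
In the example of Theorem~\ref{thm:A}, the rotation $z_2\mapsto e^{i\theta}z_2$ multiplies monomial coefficients by unimodular numbers, so $\mathcal E(I_t)$ depends only on $|t|$. Since $\mathcal E(I_0)=\mathcal E(\Delta^n)=0$, Theorem~\ref{thm:B} gives $\mathcal E(I_t)\ge0$ for all $t$, whereas $-\frac1{2n}\log(V(t)/\pi^n)<0$ for $t\ne0$. The set $U$ of Lemma~\ref{lem:U} shows how the two sizes can disagree. It gains volume where $|X_2|$ is small, but for $q\ge ap$ the function $b\mapsto q\log b-p\log(1-a+ab)$ is nondecreasing on $(0,1]$, so the supremum of $|X_1^pX_2^q|$ over $U$ is approached as $|X_2|\to1$ and equals $(1-5a^2)^p\le1$. These monomials do not see the region where the volume is gained.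
\end{remark}

\begin{thebibliography}{9}

\bibitem{Blocki}
B{\l}ocki, Invent. Math. \textbf{193} (2013), 149--158.

\bibitem{Demailly}
Demailly, Math. Z. \textbf{194} (1987), 519--564.

\bibitem{Hosono}
Genki Hosono, \emph{Subharmonic variation of Azukawa pseudometrics for balanced domains}, arXiv:1811.07154 (2018).

\end{thebibliography}
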